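# Lusztig's $\mathbf a$-function on fully commutative elements of an arbitrary Coxeter group

## 1. Fully commutative elements and their heaps

Let $(W,S)$ be a Coxeter system with orders $m(s,t)$; the set $S$ may be infinite. Write $\ell$ for the length and $\le$ for the Bruhat order. The descent sets are $L(w)=\{s\in S: sw<w\}$ and $R(w)=\{s\in S: ws<w\}$. A *factor* of a word is a block of consecutive letters. A *braid move* replaces a factor $sts\cdots$ of length $m(s,t)<\infty$ by the factor $tst\cdots$ of the same length. If $m(s,t)=2$ this is a *commutation move*. A factor $sts\cdots$ of length $m(s,t)$ with $3\le m(s,t)<\infty$ is called a *long braid*.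

The one classical fact about words that we use is due to Tits:

**(T)** Any two reduced words of an element are related by braid moves. Any non-reduced word can be transformed by braid moves into a word containing a factor $ss$.

**Definition 1 (fully commutative).** An element $w\in W$ is *fully commutative*, or FC, if any reduced word of $w$ can be obtained from any other by commutation moves alone.

*Example.* Let $W$ have type $A_3$ with generators $s_1,s_2,s_3$, where $m(s_1,s_2)=m(s_2,s_3)=3$ and $m(s_1,s_3)=2$. The element $s_2s_1s_3s_2$ has exactly two reduced words, $s_2s_1s_3s_2$ and $s_2s_3s_1s_2$: no other braid move applies to either of them. So it is FC. The element $s_1s_2s_1=s_2s_1s_2$ is not FC.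

**Definition 2 (heap).** The *heap* of a word $s_1s_2\cdots s_k$ is the poset on $\{1,\dots,k\}$ whose order $\prec$ is the transitive closure of the generating relations $i\prec j$ whenever $i<j$ and $s_i,s_j$ do not commute or are equal. The element $i$ carries the label $s_i$. For FC $w$, the heap of $w$ is the heap of any of its reduced words; Lemma 4 shows that the choice does not matter up to isomorphism.

*Example.* The heap of $s_2s_1s_3s_2$ is a diamond: a minimum labelled $s_2$, two incomparable elements labelled $s_1$ and $s_3$, and a maximum labelled $s_2$.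

**Definition 3 ($n$-value).** For FC $w$, $n(w)$ is the maximal size of an antichain in the heap of $w$.

*Example.* $n(s_2s_1s_3s_2)=2$ and $n(1)=0$. If $m(s,t)\ge 3$, the heap of $st$ is a chain, so $n(st)=1$.

Incomparable elements of a heap have distinct commuting labels, directly from the definition. So an antichain $I$ has distinct, pairwise commuting labels, and their product is an element that we write $w_I$.

We need a dictionary between words and heaps.

**Lemma 4.**

* (H1) The linear extensions of the heap of a word, read as words in the labels, are exactly the words in its commutation class. The index set of a prefix is an order ideal of the heap, and the order induced on the index set of a factor is the heap of that factor.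
* (H2) The elements of a convex chain of a heap are consecutive in some linear extension. Conversely, consecutive entries of a linear extension that form a chain form a convex chain.
* (H3) $w$ is FC if and only if no reduced word of $w$ contains a long braid. If $u$ is given by a factor of a reduced word of an FC element $w$, then $u$ is FC and $n(u)\le n(w)$.
* (H4) Let $w$ be FC. Its reduced words are the linear extensions of its heap. $R(w)$ is the set of labels of the maximal elements of the heap; these have distinct labels, the elements of $R(w)$ commute pairwise, and removing the maximal element labelled $s$ gives the heap of the FC element $ws$. The heap contains no covering pair with equal labels, and no convex chain with alternating labels $s,t,s,\dots$ of length $m(s,t)$ with $3\le m(s,t)<\infty$.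

*Proof.* (H1) A commutation move exchanges two adjacent letters that are distinct and commute, so it changes no generating relation; the heap stays the same and each word of the class is a linear extension. Conversely, any two linear extensions $\Lambda,\Lambda'$ of a finite poset are connected by transpositions of adjacent incomparable elements. To see this, let $p$ be the first element of $\Lambda'$. It is minimal, so no entry preceding $p$ in $\Lambda$ is below $p$; such an entry is not above $p$ either, because it precedes $p$. So $p$ can be moved to the front of $\Lambda$ by allowed transpositions, and we continue by induction with the remaining elements. In a heap, incomparable elements have distinct commuting labels, so these transpositions are commutation moves. Since $i\prec j$ forces $i<j$, a prefix is an order ideal. A chain of generating relations from $i$ to $j$ uses only indices between $i$ and $j$, so the order on a factor is the heap of the factor.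

(H2) Let $C$ be the set of elements of a convex chain and $D=\{x\notin C: x\prec c\text{ for some }c\in C\}$. The set $D\cup C$ is an order ideal. So is $D$: if $y\prec x\in D$, then $y$ is below some element of $C$, and $y\in C$ would place $x$ between two elements of $C$, hence in $C$ by convexity. List $D$, then $C$, then the rest; this can be done by a linear extension. Conversely, an element lying between two members of the chain in the order lies between them in the linear extension, hence is one of the consecutive entries.

(H3) If no reduced word contains a long braid, then by (T) all reduced words are related by commutations, so $w$ is FC. If some reduced word contains a long braid in $s,t$, perform that braid move. It changes the subword formed by all letters $s$ and $t$. A commutation move never exchanges an $s$ with a $t$, so it leaves this subword unchanged. Hence the two reduced words are not related by commutations, and $w$ is not FC. If $u$ is given by a factor of a reduced word of an FC element $w$ and some reduced word of $u$ contained a long braid, we could substitute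 it for the factor and get a reduced word of $w$ containing a long braid. So $u$ is FC, and by (H1) its heap is an induced subposet of the heap of $w$, so $n(u)\le n(w)$.

(H4) The first sentence is (H1). So $s\in R(w)$ if and only if some linear extension ends in an element labelled $s$, i.e. some maximal element has label $s$. The maximal elements form an antichain, so their labels are distinct and commute. Moving the maximal element labelled $s$ to the end and deleting it leaves a reduced word of $ws$; use (H1) and (H3). A covering pair with equal labels is a convex chain, so by (H2) it would give a reduced word containing $ss$. A convex alternating chain of length $m(s,t)$ would give, by (H2), a reduced word containing a long braid, against (H3). $\square$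

## 2. The Hecke algebra, its structure constants, and $\mathbf a$

Let $\mathcal A=\mathbb Z[v,v^{-1}]$. The Hecke algebra $\mathcal H$ of $(W,S)$ with equal parameters has $\mathcal A$-basis $\{H_w\}_{w\in W}$, with $H_xH_y=H_{xy}$ if $\ell(xy)=\ell(x)+\ell(y)$, and $H_s^2=1+(v^{-1}-v)H_s$. The bar involution is the ring automorphism with $\bar v=v^{-1}$ and $\overline{H_x}=H_{x^{-1}}^{-1}$. The Kazhdan–Lusztig basis element $C_w$ is the unique bar-invariant element
$$C_w=\sum_{x\le w}p_{x,w}H_x,\qquad p_{w,w}=1,\qquad p_{x,w}\in v\mathbb Z[v]\ \text{ for }x<w .$$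
We put $p_{x,w}=0$ if $x\not\le w$. Define $h_{x,y,z}\in\mathcal A$ by $C_xC_y=\sum_z h_{x,y,z}C_z$. Since the $C_w$ are bar-invariant, so are the $h_{x,y,z}$. We say that $C_z$ *appears in* $h\in\mathcal H$ if its coefficient in $h$ is nonzero. Put $[2]=v+v^{-1}$.

*Example.* $C_s=H_s+v$, and
$$C_s^2=1+(v^{-1}-v)H_s+2vH_s+v^2=[2](H_s+v)=[2]\,C_s .$$
More generally, let $I\subseteq S$ be a finite set of commuting generators, and for $B\subseteq I$ let $w_B$ be the product of $B$. Then
$$C_{w_I}=\prod_{i\in I}C_i=\sum_{B\subseteq I}v^{|I\setminus B|}H_{w_B},\qquad C_{w_I}^2=[2]^{|I|}C_{w_I},\tag{1}$$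
because the product is bar-invariant and its coefficients satisfy the defining conditions of $C_{w_I}$.

**Definition 5 (pole).** $[v^k]f$ is the coefficient of $v^k$ in $f$. The *pole* of $0\ne f\in\mathcal A$ is the largest $k$ with $[v^{-k}]f\ne0$.

*Example.* $[2]^n$ has pole $n$ and $v^2+v^4$ has pole $-2$. A nonzero bar-invariant Laurent polynomial has pole $\ge0$, so every nonzero $h_{x,y,z}$ has pole $\ge 0$.

**Definition 6 ($\mathbf a$-function).** $\mathbf a(z)$ is the smallest non-negative integer such that $v^{\mathbf a(z)}h_{x,y,z}\in\mathbb Z[v]$ for all $x,y\in W$. In other words, $\mathbf a(z)$ is the supremum of the poles of the nonzero $h_{x,y,z}$; Lemma 8 below shows that it is finite.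

Other normalizations of the basis change $h_{x,y,z}$ only by a sign $(-1)^{\ell(x)+\ell(y)+\ell(z)}$ and/or by $v\mapsto v^{-1}$; since $h_{x,y,z}$ is bar-invariant, $\mathbf a$ is not affected.

We use the following textbook facts.

**(F1) (Kazhdan–Lusztig)** If $ys<y$ then $C_yC_s=[2]C_y$. If $ys>y$ then
$$C_yC_s=C_{ys}+\sum_{z<y,\ zs<z}\mu(z,y)C_z,\qquad \mu(z,y)=[v^1]p_{z,y}.$$
Hence the image of right multiplication by $C_s$ lies in the span of $\{C_u:us<u\}$. If $zs<z$ and $xs>x$ then $p_{x,z}=v\,p_{xs,z}$. If $x\le z$ then $[v^{\ell(z)-\ell(x)}]p_{x,z}=1$; and $p_{x,z}=v$ if $x<z$ and $\ell(z)-\ell(x)=1$. The left versions hold too.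

**(F2) (positivity)** $p_{x,w}\in\mathbb N[v]$ and $h_{x,y,z}\in\mathbb N[v^{\pm1}]$. For all Coxeter systems of finite rank this is the theorem of Elias and Williamson, *The Hodge theory of Soergel bimodules*, Ann. of Math. 180 (2014). If $S$ is infinite, any $x,y$ lie in a finitely generated standard parabolic $W_J$, the element $C_w$ for $w\in W_J$ is the same in $W_J$ and in $W$, and $C_xC_y$ is a combination of $C_z$ with $z\in W_J$; so the statement carries over.

*Example for Definition 6: $\mathbf a(1)=0$.* If $y\neq1$, choose $s\in R(y)$. Then $[2]C_xC_y=C_xC_yC_s$ lies in the span of the $C_u$ with $us<u$, so $C_1$ does not appear in $C_xC_y$. The left version treats $x\ne1$. So the only nonzero $h_{x,y,1}$ is $h_{1,1,1}=1$.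

*Leading terms.* If $u\le a$ and $u'\le b$, then $H_uH_{u'}$ involves only $H_g$ with $\ell(g)\le\ell(u)+\ell(u')$. If $\ell(ab)=\ell(a)+\ell(b)$, this gives $C_aC_b\in H_{ab}+\sum_{\ell(g)<\ell(ab)}\mathcal AH_g$. Each $C_g$ is $H_g$ plus terms of smaller length, so the longest $g$ for which $C_g$ appears in $C_aC_b$ is $ab$, with coefficient $1$:
$$\ell(ab)=\ell(a)+\ell(b)\ \Longrightarrow\ h_{a,b,ab}=1.\tag{2}$$

*The anti-automorphism.* Let $*$ be the $\mathcal A$-linear anti-automorphism with $H_x^*=H_{x^{-1}}$. It commutes with the bar involution, so $C_x^*=C_{x^{-1}}$, and applying it to $C_xC_y$ gives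
$$h_{x,y,z}=h_{y^{-1},x^{-1},z^{-1}},\qquad \mathbf a(z)=\mathbf a(z^{-1}).\tag{3}$$

**Definition 7 (cell preorders).** $\le_R$ is the preorder generated by: $x\le_Ry$ if $C_x$ appears in $C_yC_s$ for some $s\in S$. The preorder $\le_L$ is defined in the same way with $C_sC_y$, and $\le_{LR}$ is generated by both. The corresponding equivalence relations are $\sim_R,\sim_L,\sim_{LR}$.

*Example.* Let $m(s,t)\ge3$. By (F1), $C_sC_t=C_{st}$, and $C_{st}C_s=C_{sts}+C_s$, since $z=s$ is the only $z<st$ with $zs<z$, and $p_{s,st}=v$. So $st\le_Rs$ and $s\le_Rst$, i.e. $s\sim_Rst$.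

## 3. Does the heap width compute $\mathbf a$ in every Coxeter group?

The number $\mathbf a(w)$ is a supremum over all pairs $x,y\in W$ of pole orders of structure constants. The number $n(w)$ is read off from a finite picture. Shi proved that $\mathbf a(w)=n(w)$ for every FC element of a finite or affine Weyl group, and the equality also holds for every FC element of a star reducible Coxeter group. The problem, from R. M. Green and Tianyuan Xu, "Classification of Coxeter groups with finitely many elements of $\mathbf a$-value 2", arXiv:1805.06581 (2018), is to prove or disprove it in general. The answer is that it is true.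

**Theorem 1.** Let $(W,S)$ be any Coxeter system and $w\in W$ fully commutative. Then $\mathbf a(w)=n(w)$.

There are two supplements, proved at the end from what the proof of Theorem 1 yields.

**Theorem 2.** Let $w$ be FC, $n=n(w)$, let $I$ be an antichain of size $n$ in the heap of $w$, and write $w=x\,w_I\,y$ with $\ell(w)=\ell(x)+n+\ell(y)$. Then $w\sim_R xw_I\sim_L w_I$ and $w\sim_L w_Iy\sim_R w_I$. In particular $w\sim_{LR}w_I$.

**Corollary 3.** Let $M=\inf\{m(s,t): 3\le m(s,t)<\infty\}\in\{3,4,\dots\}\cup\{\infty\}$. For every integer $0\le k<M$, $\{w:\mathbf a(w)=k\}=\{w \text{ FC}: n(w)=k\}$. If $M<\infty$, this fails for $k=M$.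

## 4. A case by hand: universal Coxeter groups

For $w=1$ we have seen $\mathbf a(1)=0=n(1)$. Here is a family of infinite groups in which (F1) alone settles the matter.

Suppose $m(s,t)=\infty$ for all $s\ne t$. No braid move exists, so every element has exactly one reduced word and is FC. Adjacent letters do not commute, so the heap is a chain and $n(w)=1$ for $w\ne1$. Each $u\neq 1$ has exactly one right descent, its last letter.

First, if $y\ne1$ has last letter $r$, then $C_y$ lies in the $\mathbb Z$-span of products $C_{r_1}\cdots C_{r_j}$, $j\ge1$, with adjacent letters distinct and $r_j=r$. For $\ell(y)=1$ this is clear. Otherwise $y=y'r$, where $y'$ has last letter $r'\ne r$, and by (F1) $C_y=C_{y'}C_r-\sum\mu(z,y')C_z$ over $z<y'$ with last letter $r$. Induction applies to $C_{y'}$ and to every $C_z$.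

Next, multiply $C_x$ by such a product. The element $C_xC_{r_1}$ is either $[2]C_x$ with $x$ ending in $r_1$, or a $\mathbb Z$-combination of $C_u$ with $u$ ending in $r_1$. Every further factor $C_{r_{i+1}}$ meets elements $C_u$ with $u$ ending in $r_i\ne r_{i+1}$, and by (F1) it produces $\mathbb Z$-combinations of $C_{u'}$ with $u'$ ending in $r_{i+1}$. So $h_{x,y,z}\in\mathbb Z+\mathbb Z[2]$, and every pole is at most $1$. Hence $\mathbf a(z)\le1$ for all $z$. If $z\ne1$ and $s\in L(z)$, then $C_sC_z=[2]C_z$, so $\mathbf a(z)=1=n(z)$.

## 5. The trace, and an element $d_w$ attached to each $w$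

In general we need a way to bound poles from above without computing products.

**Step 1: a trace that detects inverses.** Let $\tau:\mathcal H\to\mathcal A$ be linear with $\tau(H_x)=\delta_{x,1}$. Then $\tau(H_xH_y)=\delta_{xy,1}$, by induction on $\ell(x)$. For $x=1$ this is clear. Let $xs<x$, so $H_x=H_{xs}H_s$. If $sy>y$, then $\tau(H_xH_y)=\tau(H_{xs}H_{sy})=\delta_{xy,1}$. If $sy<y$, then $H_sH_y=H_{sy}+(v^{-1}-v)H_y$ and
$$\tau(H_xH_y)=\tau(H_{xs}H_{sy})+(v^{-1}-v)\tau(H_{xs}H_y).$$
The last trace is nonzero only if $xs=y^{-1}$, which is impossible: $y^{-1}s<y^{-1}$, but $(xs)s=x>xs$.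

Hence $\tau(C_xC_y)=\sum_zp_{z,x}p_{z^{-1},y}$. Every term has a factor in $v\mathbb Z[v]$ except the term with $z=x$, $z^{-1}=y$, if it exists. So
$$\tau(C_xC_y)\in\delta_{xy,1}+v\mathbb Z[v].\tag{4}$$

**Step 2: reading the trace in the basis $C_z$.** Since $\tau(C_z)=p_{1,z}$, also $\tau(C_xC_y)=\sum_zh_{x,y,z}p_{1,z}$. By (F1), $p_{1,z}\neq0$. Let $\Delta(z)\le\ell(z)$ be the smallest exponent occurring in $p_{1,z}$.

*Example.* By (1), $p_{1,w_I}=v^{|I|}$, so $\Delta(w_I)=|I|$. If $m(s,t)\ge3$, then $C_{st}=C_sC_t$ gives $p_{1,st}=v^2$, so $\Delta(st)=2$.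

**Lemma 8.** (a) $\mathbf a(z)\le\Delta(z)\le\ell(z)<\infty$.

(b) For each $w$ there is a unique $d=d_w$ such that $h_{w,w^{-1},d}$ has pole $\Delta(d)$. Moreover $d=d^{-1}$, $\mathbf a(d)=\Delta(d)=:N$, all nonzero $h_{x,y,d}$ have pole $\le N$, and for all $x,y\in W$
$$[v^{-N}]h_{x,y,d}=\begin{cases}1&\text{if }y=x^{-1}\text{ and }d_x=d,\\0&\text{otherwise.}\end{cases}\tag{5}$$

*Proof.* By (4), $\sum_zh_{x,y,z}p_{1,z}\in\mathbb Z[v]$. By (F2) all coefficients are non-negative, so nothing cancels and each $h_{x,y,z}p_{1,z}$ lies in $\mathbb N[v]$. The lowest exponent of this product, when it is nonzero, is $\Delta(z)$ minus the pole of $h_{x,y,z}$; so the pole is at most $\Delta(z)$. This is (a).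

The constant term of $h_{x,y,z}p_{1,z}$ is therefore $[v^{-\Delta(z)}]h_{x,y,z}\cdot[v^{\Delta(z)}]p_{1,z}$. For fixed $x,y$ these are non-negative integers whose sum over $z$ is $\delta_{xy,1}$ by (4). If $y\ne x^{-1}$, all of them vanish. If $y=x^{-1}$, exactly one is nonzero, and it is $1\cdot1$. This gives existence and uniqueness of $d_x$. For $d=d_w$ it also gives $[v^{\Delta(d)}]p_{1,d}=1$, so $[v^{-\Delta(d)}]h_{x,y,d}$ equals the constant term of $h_{x,y,d}p_{1,d}$ for all $x,y$; this is (5). The pole $\Delta(d)$ is attained, so $\mathbf a(d)\ge\Delta(d)$, and (a) gives equality and the bound on all poles. Finally $(C_wC_{w^{-1}})^*=C_wC_{w^{-1}}$ gives $h_{w,w^{-1},d^{-1}}=h_{w,w^{-1},d}$, and $p_{1,d^{-1}}=p_{1,d}$. So $d^{-1}$ has the defining property of $d_w$, and $d=d^{-1}$. $\square$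

*Example.* Let $m(s,t)\ge3$. Then $C_{st}C_{ts}=C_sC_tC_tC_s=[2]C_{st}C_s=[2](C_{sts}+C_s)$. The coefficient of $C_s$ has pole $1=\Delta(s)$, so $d_{st}=s$.

*Example.* In $A_3$ let $w=s_2s_1s_3$. By (F1), $C_w=C_{s_2}C_{s_1}C_{s_3}$: multiplying $C_{s_2}$ by $C_{s_1}$ and then by $C_{s_3}$ gives no lower terms, since no smaller element has the required descent. The only $z<w$ with $zs_2<z$ is $z=s_2$, and expanding the product gives $p_{s_2,w}=v^2$, so $\mu(s_2,w)=0$. Hence $C_wC_{s_2}=C_{s_2s_1s_3s_2}$ and
$$C_wC_{w^{-1}}=C_{s_2}(C_{s_1}C_{s_3})^2C_{s_2}=[2]^2C_{s_2s_1s_3s_2}.$$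
Only one basis element appears, so $d_w=s_2s_1s_3s_2$. As a check, in $C_wC_{s_2}$ the coefficient of $H_1$ is $p_{1,w}\,v+p_{s_2,w}=v^4+v^2$, so $\Delta(d_w)=2$, which is the pole of $[2]^2$.

## 6. Monotonicity and the lower bound

The next lemma says that $\mathbf a$ can only grow along products.

**Lemma 9.** If $h_{x,y,z}\ne0$ then $z\le_Rx$, $z\le_Ly$, $\mathbf a(z)\ge\mathbf a(x)$ and $\mathbf a(z)\ge\mathbf a(y)$. In particular $\mathbf a(w)\le\mathbf a(d_w)$.

*Proof.* **Step 1: one generator.** We show: if $C_z$ appears in $C_xC_s$, then $\mathbf a(z)\ge\mathbf a(x)$. We may assume $z\ne x$; then $xs>x$ by (F1). Choose $p,q$ with $[v^{-\mathbf a(x)}]h_{p,q,x}\neq0$. If $qs<q$, then $[2]C_pC_q=C_pC_qC_s$ lies in the span of $\{C_u:us<u\}$, hence so does $C_pC_q$; this contradicts $h_{p,q,x}\ne0$ and $xs>x$. So $qs>q$, and $C_qC_s=\sum_uc_uC_u$ with $c_u\in\mathbb N$. The coefficient of $C_z$ in $C_pC_qC_s$, computed in two ways, is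
$$\sum_uc_uh_{p,u,z}=\sum_{x'}h_{p,q,x'}h_{x',s,z}.$$
By positivity the right side is coefficientwise at least $h_{p,q,x}h_{x,s,z}$, where $h_{x,s,z}$ is a positive integer because $xs>x$. So some $h_{p,u,z}$ has a nonzero coefficient at $v^{-\mathbf a(x)}$, and $\mathbf a(z)\ge\mathbf a(x)$.

**Step 2: many generators.** Let $h_{x,y,z}\neq0$ and let $y=s_1\cdots s_k$ be reduced. By (F1) and positivity, $C_y$ appears in $C_{s_1}\cdots C_{s_k}$, so by positivity $C_z$ appears in $C_xC_{s_1}\cdots C_{s_k}$. Hence there are $x=z_0,z_1,\dots,z_k=z$ with $C_{z_i}$ appearing in $C_{z_{i-1}}C_{s_i}$. So $z\le_Rx$, and Step 1 gives $\mathbf a(z)\ge\mathbf a(x)$. The statements for $y$ follow by applying $*$ and (3). The last statement follows from $h_{w,w^{-1},d_w}\neq0$. $\square$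

**Proposition 10.** If $w$ is FC, then $\mathbf a(w)\ge n(w)$.

*Proof.* Let $I$ be an antichain of size $n=n(w)$ in the heap. List first the elements strictly below some element of $I$, then $I$, then the rest. The first set is an order ideal disjoint from $I$, and together with $I$ it is again an order ideal, so this is possible in a linear extension, and it gives a reduced factorization $w=x\,w_I\,y$. By (1), $C_{w_I}^2=[2]^nC_{w_I}$, so $\mathbf a(w_I)\ge n$. By (2), $h_{x,w_I,xw_I}=1$ and $h_{xw_I,y,w}=1$. Lemma 9 gives $\mathbf a(w)\ge\mathbf a(xw_I)\ge\mathbf a(w_I)\ge n$. $\square$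

## 7. Why $\Delta(w)$ is not enough, and why $d_w$ might be

For the upper bound, the first thing to try is Lemma 8(a): $\mathbf a(w)\le\Delta(w)$. It settles products of commuting generators: $\mathbf a(w_I)\le\Delta(w_I)=|I|=n(w_I)$. It stops working at the next smallest element. For $m(s,t)\ge3$ we have $\Delta(st)=2$ while $n(st)=1$.

Lemma 9 offers a better element to which the same bound can be applied:
$$\mathbf a(w)\le\mathbf a(d_w)=\Delta(d_w).$$
For $w=st$ we found $d_w=s$, and $\Delta(s)=1$ is the right answer. So Theorem 1 follows from Proposition 10 and the next statement.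

**Proposition 11.** If $w$ is FC then $\mathbf a(d_w)\le n(w)$.

Once this is proved, all the inequalities $n(w)\le\mathbf a(w)\le\mathbf a(d_w)=\Delta(d_w)\le n(w)$ are equalities:
$$\mathbf a(w)=\mathbf a(d_w)=\Delta(d_w)=n(w)\qquad(w\text{ FC}).\tag{6}$$

We prove Proposition 11 by induction on $\ell(w)$. For $w=1$: $C_1C_1=C_1$ and $\Delta(1)=0$, so $d_1=1$ and $\mathbf a(d_1)=\Delta(1)=0=n(1)$. For $w\ne1$ the plan is to shorten $w$ on the right without changing $d_w$: shortening does not increase $n$. The following lemma does this when the last letter blocks another one.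

**Lemma 12.** Let $w$ be FC, $s\in R(w)$, $t\in R(ws)$ and $st\neq ts$. Then $d_{ws}=d_w$.

*Proof.* Put $w_1=ws$, $d=d_w$, $N=\mathbf a(d)=\Delta(d)$. Elements of $R(w)$ commute by (H4), so $t\notin R(w)$.

**Step 1: pass from $(w,w^{-1})$ to $(w_1,w^{-1})$, losing one order of pole.** Since $s\in L(w^{-1})$, we have $[2]C_{w_1}C_{w^{-1}}=C_{w_1}C_sC_{w^{-1}}$. By (F1), $C_{w_1}C_s=C_w+\sum_{u\ne w}c_uC_u$ with $c_u\in\mathbb N$. Hence
$$[2]h_{w_1,w^{-1},d}=h_{w,w^{-1},d}+\sum_{u\ne w}c_uh_{u,w^{-1},d}.$$
By (5) the coefficient of $v^{-N}$ on the right is $1$: the first term gives $1$ since $d_w=d$, the others give $0$. On the left it is $[v^{-(N-1)}]h_{w_1,w^{-1},d}+[v^{-(N+1)}]h_{w_1,w^{-1},d}$, and the second summand is $0$ because poles are at most $N$. So $[v^{-(N-1)}]h_{w_1,w^{-1},d}=1$.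

**Step 2: pass to $(w_1,w_1^{-1})$, regaining the order of pole by means of $t$.** By (3) and $d=d^{-1}$, $h_{w,w_1^{-1},d}=h_{w_1,w^{-1},d}$. Since $t\in L(w_1^{-1})$, $[2]C_wC_{w_1^{-1}}=C_wC_tC_{w_1^{-1}}$. As $t\notin R(w)$, (F1) gives $C_wC_t=\sum_uc'_uC_u$ with $c'_u\in\mathbb N$. Here $c'_{w_1}=\mu(w_1,w)=1$, because $w_1<w$, $w_1t<w_1$ and $\ell(w)-\ell(w_1)=1$. So
$$[2]h_{w,w_1^{-1},d}=\sum_uc'_uh_{u,w_1^{-1},d}.$$
By Step 1 and the bound on poles, the coefficient of $v^{-N}$ on the left is $1$. On the right, by (5), only $u=w_1$ can contribute, and it gives $[v^{-N}]h_{w_1,w_1^{-1},d}$. So this coefficient is $1$, and by (5) $d_{w_1}=d$. $\square$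

**Case 1 of the induction: there are $s\in R(w)$ and $t\in R(ws)$ with $st\ne ts$.** By Lemma 12, $\mathbf a(d_w)=\mathbf a(d_{ws})$. The element $ws$ is FC and shorter, so by induction and (H3) $\mathbf a(d_w)\le n(ws)\le n(w)$.

Lemma 12 says nothing if there is no such pair. An example is $w=s_2s_1s_3$ in $A_3$: here $R(w)=\{s_1,s_3\}$, $R(ws_1)=\{s_3\}$ and $R(ws_3)=\{s_1\}$. In this example the conclusion of the lemma would be false. We computed $d_w=s_2s_1s_3s_2$ with $\mathbf a(d_w)=2$, while $d_{s_2s_1}=d_{s_2s_3}=s_2$ with $\mathbf a(s_2)=\Delta(s_2)=1$. So letter removal alone cannot finish the induction.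

## 8. The palindrome $xw_Kx^{-1}$

From now on we are in the remaining case.

**Case 2 of the induction: there are no $s\in R(w)$ and $t\in R(ws)$ with $st\neq ts$.** Let $K=R(w)\neq\emptyset$, a set of commuting generators, identified with the set of all maximal elements of the heap. Listing the maximal elements last, we get $w=x\,w_K$ with $\ell(w)=\ell(x)+|K|$.

Here is the heuristic. We want to bound the pole $N$ of $h_{w,w^{-1},d}$, $d=d_w$, by $|K|\le n(w)$, at least when nothing shorter shares the same $d$. To leading order $C_w$ looks like $H_xC_{w_K}$, and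
$$(H_xC_{w_K})(H_xC_{w_K})^*=H_xC_{w_K}^2H_{x^{-1}}=[2]^{|K|}\,H_xC_{w_K}H_{x^{-1}} .$$
The factor $[2]^{|K|}$ has pole exactly $|K|$. So we would be done if $H_xC_{w_K}H_{x^{-1}}=\sum_{B\subseteq K}v^{|K\setminus B|}H_xH_{w_B}H_{x^{-1}}$ had no negative powers of $v$. The trouble is the terms with $B\ne K$. Already for $w=s_2s_1s_3$, $x=s_2$, $B=\emptyset$ we have $H_xH_{x^{-1}}=1+(v^{-1}-v)H_{s_2}$. The way around it is to use only the term $B=K$, which turns out to be a single basis element $H_z$, and to express *that* term through the products $(H_xC_{w_B})(H_xC_{w_B})^*$ by inclusion–exclusion. The terms with $B\neq K$ then concern the shorter elements $xw_B$, about which induction has something to say. First we show that the term $B=K$ is a single basis element.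

**Lemma 13.** In Case 2, $\ell(xw_Kx^{-1})=2\ell(x)+|K|$.

The hypothesis of Case 2 is needed. For $w=s_2s_1s_3s_2$ in $A_3$ we have $K=\{s_2\}$, and Lemma 12 applies with $s=s_2$, $t=s_1$. The palindromic word of $xw_Kx^{-1}$ has $7$ letters, more than the length $6$ of the longest element.

*Proof of Lemma 13.* Let $a_1\cdots a_p$ be a reduced word of $x$, let $K=\{k_1,\dots,k_q\}$, and let $P$ be the heap of the word
$$a_1\cdots a_p\;k_1\cdots k_q\;a_p\cdots a_1 .$$
Call its elements lower (the first $p$), middle (the set $K$), and upper, where $i'$ denotes the copy of $a_i$ on the right.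

**Step 1: the symmetry of $P$.** Let $\iota$ be the label-preserving involution $i\leftrightarrow i'$ that is the identity on $K$. It reverses the relative position of any two elements not both in $K$, and there are no generating relations inside $K$. So $\iota$ reverses the order of $P$. By (H1), lower$\,\cup K$ is an order ideal whose induced order is the heap of $w$. The elements of $K$ are its only maximal elements, so $K$ is an antichain in $P$, and every lower element is below some element of $K$.

**Step 2: any link from lower to upper passes through $K$.** We show: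

(∗) *If $a,b$ are lower and their labels are equal or do not commute (possibly $a=b$), then some $k\in K$ satisfies $a\prec k\prec b'$.*

The elements $a,b$ are comparable or equal. If $a\preceq b$, choose $k\in K$ with $k\succ b$. Then $a\prec k$, and applying $\iota$ to $b\prec k$ gives $k\prec b'$. If $b\preceq a$, choose $k\in K$ with $k\succ a$. Then $k\prec a'$ by $\iota$, and $a'\preceq b'$ by $\iota$ applied to $b\preceq a$. So $a\prec k\prec a'\preceq b'$.

**Step 3: $P$ has no covering pair $u\prec u_1$ with equal labels.** By (H4), such a pair does not lie in lower$\,\cup K$, and by $\iota$ it does not lie in $K\,\cup\,$upper. The remaining possibility is that $u=a$ is lower and $u_1=b'$ is upper, with $a$ and $b$ of equal label. Then (∗) gives an element strictly between them, so they are not a covering pair.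

**Step 4: $P$ has no convex chain $c_1\prec\dots\prec c_m$ with alternating labels $s,t$ and $3\le m=m(s,t)<\infty$.** Suppose there is one. By (H4) it does not lie in lower$\,\cup K$, and by $\iota$ not in $K\,\cup\,$upper. So it contains a lower and an upper element. Along the chain the positions increase, so lower elements come first, then elements of $K$, then upper elements. Let $c_r=a$ be the last lower element.

If $c_{r+1}=b'$ is upper, then $a,b$ have non-commuting labels, and (∗) gives $k\in K$ with $a\prec k\prec b'$. By convexity $k$ belongs to the chain, strictly between two consecutive members, a contradiction. So $c_{r+1}=k\in K$. Since $K$ is an antichain and the chain has an upper element, $c_{r+2}=b'$ is upper. The elements $a$ and $b$ have the same label; call it $t$, renaming $s,t$ if necessary, so that $s$ is the label of $k$. Equal labels make $a,b$ comparable or equal.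

* If $a\prec b$: by (∗) for the pair $b,b$, $a\prec b\prec b'$. By convexity $b$ is in the chain, strictly between $c_r$ and $c_{r+2}$, so $b=c_{r+1}=k$. But $b$ is lower and $k\in K$, a contradiction.
* If $b\prec a$: by (∗) for $a,a$ and by $\iota$, $a\prec a'\prec b'$. By convexity $a'=c_{r+1}=k$, again a contradiction, since $a'$ is upper.
* So $a=b$, the chain contains $a\prec k\prec a'$, and by convexity $k$ is the only element of $P$ strictly between $a$ and $a'$. Let $j\succ a$ in the heap of $w$, and pick $k_1\in K$ with $j\preceq k_1$. Then $a\prec k_1$, and $k_1\prec a'$ by $\iota$, so $k_1=k$. If $j\neq k$, then $a\prec j\prec k\prec a'$, a contradiction. So $k$ is the only element above $a$ in the heap of $w$. After $k$ is removed, $a$ is maximal. By (H4) this says $s\in R(w)$, $t\in R(ws)$, with $st\ne ts$: against the assumption of Case 2.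

**Step 5: the word is reduced.** By (H1) the words in the commutation class of our word are the linear extensions of $P$. If one of them contained a factor $ss$ or a long braid, the corresponding consecutive entries would form a chain, hence by (H2) a convex chain: a covering pair with equal labels, or an alternating chain as in Step 4. Both are excluded. So the only braid moves applicable to words in this class are commutations. Hence the words reachable by braid moves are those of the class, and none contains a factor $ss$. By (T) the word is reduced. $\square$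

## 9. Inclusion–exclusion over the maximal elements

We finish Case 2. Put $z=xw_Kx^{-1}$, $d=d_w$ and $N=\mathbf a(d)=\Delta(d)$. For $B\subseteq K$ write $C_B=C_{w_B}=\prod_{k\in B}C_k$; thus $C_B^2=[2]^{|B|}C_B$ and $C_B^*=C_B$.

**Step 1: write $H_z$ through products of an element with its image under $*$.** By Lemma 13, $H_z=H_xH_{w_K}H_{x^{-1}}$. Since $H_{w_K}=\prod_{k\in K}(C_k-v)$, we have over $\mathbb Q(v)$
$$H_z=\sum_{B\subseteq K}(-v)^{|K\setminus B|}H_xC_BH_{x^{-1}},\qquad H_xC_BH_{x^{-1}}=[2]^{-|B|}(H_xC_B)(H_xC_B)^*.\tag{7}$$

**Step 2: replace $H_xC_B$ by $C_{xw_B}$ to leading order.** Let $\mathcal L=\bigoplus_g\mathbb Z[v]H_g$. Since $C_g\in H_g+\sum_{u<g}v\mathbb Z[v]H_u$, induction on length gives $\mathcal L=\bigoplus_g\mathbb Z[v]C_g$ and $H_g\in C_g+v\mathcal L$. For $B'\subseteq K$ we have $\ell(xw_{B'})=\ell(x)+|B'|$, so by (1)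
$$H_xC_B=\sum_{B'\subseteq B}v^{|B\setminus B'|}H_{xw_{B'}}\in H_{xw_B}+v\mathcal L=C_{xw_B}+v\mathcal L .$$
Applying $*$, which preserves $\mathcal L$, we get $(H_xC_B)^*\in C_{(xw_B)^{-1}}+v\mathcal L$.

**Step 3: extract the coefficient of $C_d$.** All nonzero $h_{g,g',d}$ have pole at most $N$. So the coefficient of $C_d$ in $(H_xC_B)(H_xC_B)^*$ is $h_{xw_B,(xw_B)^{-1},d}$ plus an element of $v\cdot v^{-N}\mathbb Z[v]$. It lies in $v^{-N}(\varepsilon_B+v\mathbb Z[v])$, where by (5)
$$\varepsilon_B=[v^{-N}]h_{xw_B,(xw_B)^{-1},d}=\begin{cases}1&\text{if }d_{xw_B}=d,\\0&\text{otherwise.}\end{cases}$$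
Moreover $[2]^{-|B|}=v^{|B|}(1+v^2)^{-|B|}\in v^{|B|}(1+v\mathbb Z[[v]])$. In (7) the powers of $v$ attached to $B$ multiply to $v^{|K\setminus B|}v^{|B|}v^{-N}=v^{|K|-N}$, the same for every $B$. So the coefficient of $C_d$ in $H_z$ lies in
$$v^{|K|-N}\Big(\sum_{B\subseteq K}(-1)^{|K\setminus B|}\varepsilon_B+v\mathbb Z[[v]]\Big).\tag{8}$$

**Step 4: use that $H_z\in\mathcal L$.** The coefficient in (8) is in $\mathbb Z[v]$.

* If $N\le|K|$, then $N\le|K|\le n(w)$, because $K$ is an antichain in the heap of $w$.
* If $N>|K|$, then the constant in (8) must vanish: $\sum_B(-1)^{|K\setminus B|}\varepsilon_B=0$. Since $xw_K=w$, we have $\varepsilon_K=1$. So some $B\subsetneq K$ has $\varepsilon_B=1$, i.e. $d_{xw_B}=d$. The element $xw_B$ is given by a proper prefix of a reduced word of $w$, so by (H3) it is FC with $n(xw_B)\le n(w)$, and it is shorter than $w$. By induction $N=\mathbf a(d_{xw_B})\le n(xw_B)\le n(w)$.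

In both cases $\mathbf a(d_w)=N\le n(w)$. This proves Proposition 11, hence (6) and Theorem 1. $\blacksquare$

*Example.* For $w=s_2s_1s_3$ in $A_3$ we have $z=s_2s_1s_3s_2=d_w$ and $N=2=|K|$. The elements $xw_B$ with $B\ne K$ are $s_2,\ s_2s_1,\ s_2s_3$. The last two have $d=s_2$. Also $d_{s_2}=s_2$, because $C_{s_2}^2=[2]C_{s_2}$. So only $\varepsilon_K$ is nonzero, and (8) says that the coefficient of $C_d$ in $H_z$ lies in $1+v\mathbb Z[[v]]$. It is indeed $1$, since $z=d$.

## 10. Left and right cells of fully commutative elements

*Proof of Theorem 2.* The elements $w_I,\ xw_I,\ w_Iy,\ w$ are given by factors of a reduced word of $w$, so by (H3) they are FC with $n$-value at most $n$. The heap of each contains the antichain $I$, so the $n$-value is $n$. By (6), $\mathbf a(d_g)=\Delta(d_g)=n$ for each of these elements $g$.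

**Step 1: $d_{w_Iy}=w_I$, hence $w_Iy\sim_Rw_I$.** Let $g=w_Iy$ and $d=d_g$. For $i\in I$ we have $C_iC_g=[2]C_g$, so $[2]C_gC_{g^{-1}}=C_i(C_gC_{g^{-1}})$. Hence every $C_u$ appearing in $C_gC_{g^{-1}}$ satisfies $iu<u$, and so $I\subseteq L(d)$. Applying $p_{u,d}=v\,p_{iu,d}$ (for $iu>u$) once for each $i\in I$, starting from $u=1$, gives $p_{1,d}=v^np_{w_I,d}$. As $\Delta(d)=n$, $p_{w_I,d}$ has a nonzero constant term, which forces $d=w_I$. Thus $C_{w_I}$ appears in $C_gC_{g^{-1}}$, and Lemma 9 gives $w_I\le_Rg$. Conversely $C_g$ appears in $C_{w_I}C_y$ by (2), so $g\le_Rw_I$.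

The heap of $w^{-1}=y^{-1}w_Ix^{-1}$ is the opposite of the heap of $w$, with the same antichain $I$. So the same argument gives $w_Ix^{-1}\sim_Rw_I$, and applying $*$ we get $xw_I\sim_Lw_I$.

**Step 2: $h_{xw_I,w_Iy,w}=[2]^n$.** Write $C_I=C_{w_I}$. We have $I\subseteq R(xw_I)$ and $I\subseteq L(w_Iy)$. For a minimal representative $x'$ of a coset in $W/\langle I\rangle$, (F1) gives $p_{x'w_B,xw_I}=v^{|I\setminus B|}p_{x'w_I,xw_I}$ for all $B\subseteq I$. Grouping the terms of $C_{xw_I}$ by cosets and using (1), and likewise on the left for $C_{w_Iy}$, we obtain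
$$C_{xw_I}=\sum_{x'}p_{x'w_I,xw_I}H_{x'}C_I,\qquad C_{w_Iy}=\sum_{y'}p_{w_Iy',w_Iy}C_IH_{y'},$$
with $x',y'$ running over minimal representatives of $W/\langle I\rangle$ and $\langle I\rangle\backslash W$. The elements $x$ and $y$ are such representatives, because $\ell(xw_I)=\ell(x)+n$ and $\ell(w_Iy)=n+\ell(y)$. Hence
$$C_{xw_I}C_{w_Iy}=[2]^n\sum_{x',y'}p_{x'w_I,xw_I}\,p_{w_Iy',w_Iy}\,H_{x'}C_IH_{y'} .$$
In nonzero terms $x'w_I\le xw_I$ and $w_Iy'\le w_Iy$, so $\ell(x')\le\ell(x)$ and $\ell(y')\le\ell(y)$, with equality only for $x'=x$, respectively $y'=y$. The elements occurring in $H_{x'}C_IH_{y'}$ have length at most $\ell(x')+n+\ell(y')\le\ell(w)$. An element of length $\ell(w)$ arises only from $x'=x$, $y'=y$ and the term $H_{w_I}$ of $C_I$, where it is $H_xH_{w_I}H_y=H_w$. So $H_w$ has coefficient $[2]^n$ and every other element occurring is shorter. Therefore the coefficient of $C_w$ is $[2]^n$.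

**Step 3: $w\sim_Rxw_I$.** By (2), $C_w$ appears in $C_{xw_I}C_y$, so $w\le_Rxw_I$. For the converse put $d=d_w$, so $\mathbf a(d)=n$, and compute the coefficient of $C_d$ in $C_{xw_I}C_{w_Iy}C_{w^{-1}}$ in two ways:
$$\sum_uh_{xw_I,w_Iy,u}\,h_{u,w^{-1},d}=\sum_uh_{xw_I,u,d}\,h_{w_Iy,w^{-1},u}.\tag{9}$$
In a nonzero term on the left $h_{u,w^{-1},d}\ne0$, and on the right $h_{xw_I,u,d}\ne0$. By Lemma 9, $\mathbf a(u)\le\mathbf a(d)=n$ in both cases, so all factors have pole at most $n$. Compare coefficients of $v^{-2n}$; each term contributes the product of the coefficients of $v^{-n}$ of its two factors. On the left, by (5), only $u=w$ contributes, and it contributes $[v^{-n}]h_{xw_I,w_Iy,w}=[v^{-n}][2]^n=1$. On the right, by (5), only $u=(xw_I)^{-1}$ can contribute. Hence $h_{w_Iy,w^{-1},(xw_I)^{-1}}\neq0$. By (3) this is $h_{w,(w_Iy)^{-1},xw_I}\ne0$, and Lemma 9 gives $xw_I\le_Rw$.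

So $w\sim_Rxw_I\sim_Lw_I$. Applying Step 3 to $w^{-1}$ and using $*$, also $w\sim_Lw_Iy$, and $w_Iy\sim_Rw_I$ by Step 1. $\square$

*Example: the second alternative in Step 4 of Section 9 does occur.* Let $S=\{a,b,c,s,t\}$, where $a,b,c$ commute with each other, $s,t$ commute, and $m(g,h)=3$ for $g\in\{a,b,c\}$, $h\in\{s,t\}$. Take the word $abc\,st$. Its commutation class consists of the rearrangements of $a,b,c$ followed by a rearrangement of $s,t$, and none of these contains a repeated letter or a long braid. By (T) it is a reduced word of an FC element $w$. The heap has the three elements $a,b,c$ below both $s$ and $t$, so $n(w)=3$ and $K=\{s,t\}$. Since $R(ws)=\{t\}$ and $R(wt)=\{s\}$, we are in Case 2, with $x=abc$. The proof of Step 1 above, applied to the factorizations $abc\cdot w_B$, gives $d_{abc\,w_B}=abc$ for all $B\subseteq K$. So $N=\Delta(abc)=3>2=|K|$, every $\varepsilon_B$ is $1$, and the alternating sum $1-1-1+1$ vanishes, as it must.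

## 11. Elements of $\mathbf a$-value below the smallest long braid

*Proof of Corollary 3.* **Step 1: non-FC elements have $\mathbf a$-value at least $M$.** If $w$ is not FC, then by (H3) some reduced word of $w$ contains a long braid, say in the letters $s,t$ with $m=m(s,t)$. Let $w_{st}$ be the longest element of $\langle s,t\rangle$. Then $w=x\,w_{st}\,y$ with lengths adding. The elements below $w_{st}$ are those of $\langle s,t\rangle$, and both $s$ and $t$ are right descents of $w_{st}$. So applying $p_{u,w_{st}}=v\,p_{ur,w_{st}}$ (for $r\in\{s,t\}$, $ur>u$) until $w_{st}$ is reached gives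
$$C_{w_{st}}=\sum_{u\in\langle s,t\rangle}v^{m-\ell(u)}H_u .$$
For $r\in\{s,t\}$, $C_rC_{w_{st}}=[2]C_{w_{st}}$, so $H_rC_{w_{st}}=([2]-v)C_{w_{st}}=v^{-1}C_{w_{st}}$, and $H_uC_{w_{st}}=v^{-\ell(u)}C_{w_{st}}$ for $u\in\langle s,t\rangle$. Therefore
$$C_{w_{st}}^2=\pi\,C_{w_{st}},\qquad\pi=\sum_{u\in\langle s,t\rangle}v^{m-2\ell(u)},$$
and $\pi$ has pole $m$, from $u=w_{st}$. By (2) and Lemma 9, $\mathbf a(w)\ge\mathbf a(xw_{st})\ge\mathbf a(w_{st})\ge m\ge M$.

**Step 2: the equality of sets for $k<M$.** If $\mathbf a(w)=k<M$, then $w$ is FC by Step 1, and $n(w)=k$ by Theorem 1. The converse inclusion is Theorem 1.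

**Step 3: failure at $k=M<\infty$.** Choose $s,t$ with $m(s,t)=M$. The element $w_{st}$ has a long braid as a reduced word, so it is not FC. By Step 1 and Lemma 8(a), $M\le\mathbf a(w_{st})\le\Delta(w_{st})\le\ell(w_{st})=M$. So $\mathbf a(w_{st})=M$ although $w_{st}$ is not FC, and the two sets differ for $k=M$. $\square$
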